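# BMO-regular couples of lattices whose analytic parts are not a partial retraction

## 1. Three theorems on BMO-regularity and partial retraction

Throughout, $\mathbb T$ is the unit circle with normalized Lebesgue measure $m$, $(\Omega,\mu)$ is a $\sigma$-finite measure space, and $\mathbb T\times\Omega$ carries the product measure $m\times\mu$. For a lattice $X$ and a weight $w$ (that is, $0<w<\infty$ a.e.) we write $X(w)=\{f: fw\in X\}$ with $\|f\|_{X(w)}=\|fw\|_X$.

**Theorem 1.** There are a countable set $\Omega$ with counting measure, a Banach lattice $X$ of measurable functions on $\mathbb T\times\Omega$ and a weight $w=w(\omega)$ such that, with $Y=X(w)$: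

- (H1) $X$ and $Y$ have the Fatou property;
- (H2) $X$, $Y$, $X'$ and $Y'$ have full support;
- (H3) $X_A$ and $Y_A$ are nonzero closed subspaces of $X$ and $Y$, respectively;

and the couple $(X,Y)$ is $\mathrm{BMO}$-regular, but $(X_A,Y_A)$ is not a partial retraction of $(X,Y)$.

**Theorem 2.** Let $1\le p<q\le\infty$ and let $(\Omega,\mu)$ be $\sigma$-finite with $\mu(\Omega)>0$ (for example, one point). There is a couple $(X,Y)$ of Banach lattices on $\mathbb T\times\Omega$ satisfying (H1)–(H3), with $X$ and $Y$ $p$-convex and $q$-concave with constants $1$ (for $q=\infty$: no concavity condition), which is $\mathrm{BMO}$-regular, but such that $(X_A,Y_A)$ is not a partial retraction of $(X,Y)$.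

**Theorem 3.** Let $1\le p_0,p_1<\infty$ and let $\Omega$ be a point. If $(X,Y)$ satisfies (H1)–(H3) and is $\mathrm{BMO}$-regular, if $X$ is $p_0$-convex and $p_0$-concave with constants $1$, and if $Y$ is $p_1$-convex and $p_1$-concave with constants $1$, then $(X_A,Y_A)$ is a partial retraction of $(X,Y)$.

**Corollary 4.** Let $1\le p\le q\le\infty$ with $p<\infty$. The implication "$(X,Y)$ is $\mathrm{BMO}$-regular $\Rightarrow$ $(X_A,Y_A)$ is a partial retraction of $(X,Y)$" holds for all couples on $\mathbb T$ that satisfy (H1)–(H3) and consist of $p$-convex, $q$-concave lattices (constants $1$) if and only if $p=q$.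

The corollary is Theorem 2 for $p<q$ and Theorem 3 with $p_0=p_1=p$ for $p=q$.

In plain words: a couple $(X,Y)$ of function lattices has analytic parts $(X_A,Y_A)$. We want, for each analytic $a$, one linear operator that maps $X$ to $X_A$ and $Y$ to $Y_A$, with norms bounded independently of $a$, and that keeps $a$ in place. For weighted Lebesgue spaces there is an exact test for this, $\mathrm{BMO}$-regularity. The question, from Dmitry V. Rutsky, "On K-closedness, BMO-regularity and real interpolation of Hardy-type spaces", arXiv:1409.3871 (2014), is whether $\mathrm{BMO}$-regularity is still sufficient for general lattices. Theorem 1 says no, Theorem 2 says no even on the circle itself and for lattices as close to $L^p$ as one likes in the scale of convexity and concavity, and Theorem 3 marks where the obstruction stops.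

## 2. Lattices on $\mathbb T\times\Omega$ and their analytic parts

**Definition (lattice).** A Banach lattice of measurable functions on $\mathbb T\times\Omega$ is a Banach space $X$ of classes of measurable functions such that $f\in X$, $g$ measurable and $|g|\le|f|$ a.e. imply $g\in X$ and $\|g\|_X\le\|f\|_X$.

**Definition (Fatou property, full support).** $X$ has the Fatou property if $0\le f_n\uparrow f$ a.e., $f_n\in X$ and $\sup_n\|f_n\|_X<\infty$ imply $f\in X$ and $\|f\|_X=\lim_n\|f_n\|_X$. It has full support if some $f\in X$ satisfies $f>0$ a.e.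

Every $L^p$, $1\le p\le\infty$, has the Fatou property. The space of $f$ on $\mathbb T\times\mathbb N$ with $\|f(\cdot,k)\|_{L^1}\to0$, normed by $\sup_k\|f(\cdot,k)\|_{L^1}$, does not: the functions $f_n(t,k)=\chi_{\{k\le n\}}$ have norm $1$ and increase to the constant $1$, which is not in the space. We use the textbook fact that a normed lattice with the Fatou property is complete.

**Definition (Köthe dual).** $X'=\{g:\int|fg|\,d(m\times\mu)<\infty\text{ for all }f\in X\}$ with $\|g\|_{X'}=\sup_{\|f\|_X\le1}\int|fg|\,d(m\times\mu)$.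

For instance $(L^p)'=L^{p'}$ with $1/p+1/p'=1$. For a weight, substitute $f=F/w$ with $F\in X$ in $\int |fg|$ to get
$$X(w)'=\{g: g/w\in X'\},\qquad \|g\|_{X(w)'}=\|g/w\|_{X'}.\tag{1}$$

**Definition (analytic part).** $X_A$ consists of those $f\in X$ such that for almost every $\omega$ the function $f(\cdot,\omega)$ is the boundary value of an analytic function in the disc of the Nevanlinna–Smirnov class $N_+$.

Recall that $N_+$ is the set of quotients $F/G$ with $F,G$ bounded analytic and $G$ outer. It is an algebra, and a nonzero $f\in N_+$ has $\log|f|\in L^1(\mathbb T)$, so it cannot vanish on a set of positive measure. The function $1/(1-z)$ is in $N_+$ but not in $H^1$. The function $\exp\frac{1+z}{1-z}$ has unimodular boundary values but is not in $N_+$, because it is the inverse of a nonconstant inner function. We use three facts: $N_+\cap L^1(\mathbb T)=H^1$ (Smirnov); $H^1$ is closed in $L^1$; and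
$$g\in H^1,\ \psi\in H^\infty,\ \psi(0)=0\quad\Longrightarrow\quad\int g\psi\,dm=0.\tag{2}$$
For $X=L^p(\mathbb T)$ we get $X_A=H^p$.

**Definition ($p$-convexity, $q$-concavity with constant $1$).** $X$ is $p$-convex with constant $1$ if $\big\|\big(\sum_n|f_n|^p\big)^{1/p}\big\|_X\le\big(\sum_n\|f_n\|_X^p\big)^{1/p}$ for all finite families in $X$, and $q$-concave ($q<\infty$) with constant $1$ if $\big(\sum_n\|f_n\|_X^q\big)^{1/q}\le\big\|\big(\sum_n|f_n|^q\big)^{1/q}\big\|_X$.

Let $1\le p\le q$, with $q<\infty$ when concavity is discussed. Every $L^p$ is $p$-convex (with equality) and $q$-concave, by Minkowski's inequality. Every $\ell^q$ is $q$-concave (with equality) and $p$-convex, by the triangle inequality in $\ell^{q/p}$; $p$-convexity holds for $\ell^\infty$ too. Both properties survive composition. If $V$ is a lattice norm on families of numbers and $N_i$ are lattice seminorms, all $p$-convex with constant $1$, then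
$$V\Big(\big(N_i\big((\textstyle\sum_n|f_n|^p)^{1/p}\big)\big)_i\Big)\le V\Big(\big((\textstyle\sum_nN_i(f_n)^p)^{1/p}\big)_i\Big)\le\Big(\sum_nV\big((N_i(f_n))_i\big)^p\Big)^{1/p},\tag{3}$$
and for $q$-concavity the same two steps work with the inequalities reversed. So every iterated mixed norm built from $L^p$, $\ell^q$ and $\ell^p$ is $p$-convex and $q$-concave with constant $1$ (only $p$-convex if $q=\infty$).

## 3. BMO-regularity of $(X,X(w))$ sees only $w$

**Definition (Calderón product).** $X^{1/2}Z^{1/2}$ is the lattice of all measurable $h$ with $|h|\le f^{1/2}g^{1/2}$ a.e. for some $0\le f\in X$, $0\le g\in Z$; its (quasi)norm is the infimum of $\max(\|f\|_X,\|g\|_Z)$ over all such representations.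

Replacing $(f,g)$ by $(\lambda f,\lambda^{-1}g)$ shows that one may take $\|f\|_X=\|g\|_Z$ whenever both are nonzero, so the norm is also the infimum of $(\|f\|_X\|g\|_Z)^{1/2}$ over representations with both norms nonzero. For $X=L^1$ and $Z=L^\infty$, the product is $L^2$ with its usual norm: $|h|=(|h|^2)^{1/2}\cdot1^{1/2}$ gives one inequality, and $\int|h|^2\le\|f\|_1\|g\|_\infty$ the other.

**Definition (BMO-regularity).** A lattice $Z$ on $\mathbb T\times\Omega$ is $\mathrm{BMO}$-regular if there is $C$ such that every nonzero $f\in Z$ has a majorant $w$ with $w>0$ a.e., $w\ge|f|$ a.e., $\|w\|_Z\le C\|f\|_Z$, and $\|\log w(\cdot,\omega)\|_{\mathrm{BMO}(\mathbb T)}\le C$ for a.e. $\omega$. A couple $(X,Y)$ is $\mathrm{BMO}$-regular if the lattice $X^{1/2}(Y')^{1/2}$ is.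

Here $\|\cdot\|_{\mathrm{BMO}}$ is the usual seminorm modulo constants; the definition must be read this way, since it has to be invariant under $f\mapsto\lambda f$. The lattice $L^\infty$ is $\mathrm{BMO}$-regular with constant $C=1$: take $w\equiv\|f\|_\infty$.

For the couples $(X,X(w))$ the product can be computed, and $X$ disappears. The tool is Lozanovskii's factorization theorem (G. Ya. Lozanovskii, *Sib. Math. J.* 10 (1969); T. A. Gillespie, *Indag. Math.* 43 (1981)): if $X$ has the Fatou property and $X$, $X'$ have full support, then for $h\in L^1$ and $\varepsilon>0$ there are $0\le f\in X$ and $0\le g\in X'$ with $|h|=fg$ and $\|f\|_X\|g\|_{X'}\le(1+\varepsilon)\|h\|_{1}$.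

**Lemma 5.** Let $X$ have the Fatou property, let $X$ and $X'$ have full support, and let $w$ be a weight with $\operatorname{ess\,sup}_\omega\|\log w(\cdot,\omega)\|_{\mathrm{BMO}}<\infty$. Then $(X,X(w))$ is $\mathrm{BMO}$-regular.

**Step 1: identify the product.** We show that $Z:=X^{1/2}(X(w)')^{1/2}$ is the weighted $L^2$ space
$$Z=\{h: hw^{-1/2}\in L^2(\mathbb T\times\Omega)\},\qquad\|h\|_Z=\|hw^{-1/2}\|_{L^2}.\tag{4}$$
By (1), a representation of $h$ has the form $|h|\le f^{1/2}(wg)^{1/2}$ with $0\le f\in X$, $0\le g\in X'$ and $\|wg\|_{X(w)'}=\|g\|_{X'}$. Then $\int|h|^2w^{-1}\le\int fg\le\|f\|_X\|g\|_{X'}\le\max(\|f\|_X,\|g\|_{X'})^2$, which is "$\ge$" in (4). Conversely, if $0\ne h$ and $|h|^2w^{-1}\in L^1$, Lozanovskii's theorem writes it as $fg$ with $\|f\|_X\|g\|_{X'}\le(1+\varepsilon)\|hw^{-1/2}\|_{2}^2$. Rescale so that $\|f\|_X=\|g\|_{X'}$. Then $|h|=f^{1/2}(wg)^{1/2}$ and the maximum is at most $(1+\varepsilon)^{1/2}\|hw^{-1/2}\|_2$. Let $\varepsilon\to0$.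

**Step 2: build the majorant.** We take a maximal function on each fibre. Let $0\ne h\in Z$ and $g=|h|w^{-1/2}\in L^2$. As $\mu$ is $\sigma$-finite, there is $\eta>0$ on $\Omega$ with $\|\eta\|_{L^2(\mu)}\le1$. Put $u(\cdot,\omega)=M[g(\cdot,\omega)]$ (the Hardy–Littlewood maximal function over arcs; arcs with rational endpoints suffice, so $u$ is measurable) when $g(\cdot,\omega)\ne0$, and $u(\cdot,\omega)\equiv\eta(\omega)\|g\|_{L^2}$ otherwise. Then $0<u<\infty$ and $u\ge g$ a.e. Integrating the $L^2(\mathbb T)$ bound for $M$ over $\omega$ gives $\|u\|_{L^2}\le c\|g\|_{L^2}$ with an absolute constant $c$.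

**Step 3: check the BMO bound.** The Coifman–Rochberg theorem says that $v=(Mg(\cdot,\omega))^{1/2}$ is an $A_1$ weight with an absolute constant $A$: on each arc $I$ the mean of $v$ is at most $A\operatorname{ess\,inf}_Iv$. By Jensen's inequality, the mean over $I$ of $\log v-\operatorname{ess\,inf}_I\log v\ge0$ is at most $\log A$, so the mean oscillation of $\log v$ on $I$ is at most $2\log A$. Thus $\log u(\cdot,\omega)=2\log v$ has $\mathrm{BMO}$ norm at most an absolute constant; on the fibres where $u$ is constant the norm is $0$. The function $w^{1/2}u\ge w^{1/2}g=|h|$ is positive, $\|w^{1/2}u\|_Z=\|u\|_{L^2}\le c\|h\|_Z$ by (4), and $\log(w^{1/2}u)=\frac12\log w+\log u$ is bounded in $\mathrm{BMO}$ uniformly in $\omega$. $\square$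

The lemma leaves us free to choose $X$ as badly as we please. That freedom is what the counterexamples use.

## 4. Partial retractions by hand: rank-one operators

**Definition (partial retraction).** Let $(B_0,B_1)$ be a compatible couple and $A_j$ a closed subspace of $B_j$ with the induced norm. Then $(A_0,A_1)$ is a partial retraction of $(B_0,B_1)$ if there is $C$ such that for every $a\in A_0+A_1$ there is a linear operator $P_a:B_0+B_1\to A_0+A_1$ with $P_a(B_j)\subset A_j$, $\|P_a\|_{B_j\to A_j}\le C$ for $j=0,1$, and $P_aa=a$.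

If one projection is bounded $B_0\to A_0$ and $B_1\to A_1$, it serves for all $a$; so $(H^{p_0},H^{p_1})$ is a partial retraction of $(L^{p_0},L^{p_1})$ for $1<p_0,p_1<\infty$, by the Riesz projection. But the definition asks for much less, since $P_a$ may depend on $a$.

The theorem that motivates the question is the following, quoted without proof; it is used only in Section 10. Let $L^p(w)=\{f: fw\in L^p(\mathbb T\times\Omega)\}$, $\|f\|_{L^p(w)}=\|fw\|_{L^p}$ and $H^p(w)=(L^p(w))_A$.

**Theorem (Kisliakov).** Let $w_0,w_1$ be weights with $\log w_j(\cdot,\omega)\in L^1(\mathbb T)$ for $j=0,1$ and a.e. $\omega$, and let $1\le p_0,p_1\le\infty$. The following are equivalent: (a) $(H^{p_0}(w_0),H^{p_1}(w_1))$ is a partial retraction of $(L^{p_0}(w_0),L^{p_1}(w_1))$; (b) $(L^{p_0}(w_0),L^{p_1}(w_1))$ is $\mathrm{BMO}$-regular; (c) $\operatorname{ess\,sup}_{\omega}\big\|\log\frac{w_0(\cdot,\omega)}{w_1(\cdot,\omega)}\big\|_{\mathrm{BMO}}<\infty$.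

Two cases can be done by hand.

The case $X=Y$. For $0\ne a\in X_A$ take a functional $\ell\in X^*$ with $\|\ell\|=1$, $\ell(a)=\|a\|_X$ (Hahn–Banach) and put $P_af=\ell(f)\,a/\|a\|_X$. This has norm $1$, range in $X_A$, and fixes $a$. So without a weight there is never an obstruction.

The case of fibre norms. Let $\Omega=\mathbb N$, let $B$ be a Banach lattice on $\mathbb T$, let $E$ be a lattice norm on sequences, and suppose $\|f\|_X=\big\|(\|f(\cdot,k)\|_B)_k\big\|_E$ and $w(t,k)=W_k$. For $a\in X_A+Y_A$ with fibres $a_k$ choose norm-one functionals $\ell_k\in B^*$ with $\ell_k(a_k)=\|a_k\|_B$ and set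
$$(Pf)(\cdot,k)=\ell_k(f(\cdot,k))\,\frac{a_k}{\|a_k\|_B}\qquad(0\text{ if }a_k=0).\tag{5}$$
Then $\|(Pf)(\cdot,k)\|_B\le\|f(\cdot,k)\|_B$ for each $k$, so $P$ is a contraction on $X$ and on $Y=X(w)$. Its fibres are multiples of $a_k\in N_+$, and $Pa=a$. So weights depending only on $\omega$ are harmless for such $X$.

## 5. Rows, columns and two half circles

The operator (5) works fibre by fibre, and it can move mass around the circle inside a fibre. So a lattice that defeats it should measure the collection of fibres differently on different parts of the circle. Let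
$$\|c\|_{E_1}=\sum_r\sup_s|c_{rs}|,\qquad\|c\|_{E_2}=\sum_s\sup_r|c_{rs}|\qquad(c=(c_{rs})_{(r,s)\in\mathbb N\times\mathbb N}).$$
We call $\{r\}\times\mathbb N$ a row and $\mathbb N\times\{s\}$ a column. If $c$ is the indicator of $n$ points of one row, then $\|c\|_{E_1}=1$ and $\|c\|_{E_2}=n$; for a column, the values are exchanged. Both norms lie between $\sup|c_{rs}|$ and $\sum|c_{rs}|$.

Take $\Omega=\mathbb N\times\mathbb N$ with counting measure, enumerated as $\omega_1,\omega_2,\dots$. Let $T_1,T_2$ be the open upper and lower half circles, and let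
$$\|f\|_X=\int_{T_1}\|f(t,\cdot)\|_{E_1}\,dm(t)+\int_{T_2}\|f(t,\cdot)\|_{E_2}\,dm(t).\tag{6}$$
Write $g\otimes e_k$ for the function equal to $g$ on the fibre $\omega_k$ and $0$ on the other fibres. For a set $F$ of indices, "$F$ lies in a row" means that $\{\omega_k\}_{k\in F}$ does.

Try (5) on a function $a$ all of whose fibres are nonzero constants, with $\ell_k(g)=\int g\,dm$: then $Pf=\sum_k\big(\int f(\cdot,\omega_k)\,dm\big)\,1\otimes e_k$. Let $F$ have $n$ elements in a row and let $f=\sum_{k\in F}\chi_{T_1}\otimes e_k$. Then $\|f\|_X=\frac12$, but $Pf=\frac12\sum_{k\in F}1\otimes e_k$ has norm $\frac12\big(\frac12+\frac n2\big)$. So $\|P\|\ge\frac{n+1}2$ for every $n$. The operator has leaked mass from $T_1$, where a row is cheap, to $T_2$, where it is expensive.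

This particular leak can be repaired. If $a$ has constant fibres and lives on one row, use $\ell_k(g)=2\int_{T_2}g\,dm$. For $f$ on this row the norm of the image is
$$\tfrac12\sup_k\Big|2\int_{T_2}f(\cdot,\omega_k)\,dm\Big|+\tfrac12\sum_k\Big|2\int_{T_2}f(\cdot,\omega_k)\,dm\Big|\le2\sum_k\int_{T_2}|f(\cdot,\omega_k)|\,dm\le2\|f\|_X ,$$
because on a row $E_2$ is the $\ell^1$ norm. Now mass leaks only from $T_2$ to $T_1$, which on a row is harmless. On a column, however, this direction is the bad one. So the plan has three parts.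

- Analyticity forces each fibre to leak in at least one of the two directions, because $\chi_{T_1}$ is not close to an analytic function.
- In each row, only boundedly many fibres can leak from $T_1$ to $T_2$; in each column, only boundedly many can leak from $T_2$ to $T_1$.
- An $N\times N$ grid has $N^2$ cells, but these bounds allow only $O(N)$ leaks.

What is missing is that $P$ need not act fibre by fibre. The rank-one operator for $X=Y$ in Section 4 mixes all fibres, so there the plan must fail. The weight has to rule this out. If $a$ has fibres of size $\alpha_k$, the contribution of fibre $k$ to fibre $j$ in the identity $Pa=a$ has relative size at most $C\frac{\alpha_k}{\alpha_j}$ by boundedness on $X$, and at most $C\frac{\alpha_kW_k}{\alpha_jW_j}$ by boundedness on $Y$. If $\alpha_k$ decays very fast while $\alpha_kW_k$ grows very fast, both kinds of off-diagonal contribution ($k>j$ and $k<j$) are negligible.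

## 6. Proof of Theorem 1: leakage in an $N\times N$ grid

With $X$ from (6), let $w(t,\omega_k)=W_k:=4^{k^2}$ and $Y=X(w)$.

**Step 1: the hypotheses.** We check (H1)–(H3) and $\mathrm{BMO}$-regularity. The Fatou property of $X$ follows from monotone convergence in the suprema, sums and integrals of (6); it passes to $Y$, and it gives completeness. Since each $E_i$ lies between the sup norm and the $\ell^1$ norm,
$$\|f(\cdot,\omega)\|_{L^1}\le\|f\|_X\ \text{ for each }\omega,\qquad\|g\otimes e_k\|_X=\|g\|_{L^1}.\tag{7}$$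
The function $f_0(t,\omega_k)=2^{-k}$ satisfies $\|f_0\|_X\le\sum_k2^{-k}=1$ and, by (7), $\int|f_0g|=\sum_k2^{-k}\|g(\cdot,\omega_k)\|_{1}\le\|g\|_X$. So $f_0>0$ is in $X$ and in $X'$. By (1), $w^{-1}f_0\in Y$ and $wf_0\in Y'$, which gives (H2). By (7), convergence in $X$ implies $L^1$ convergence on each fibre, and so does convergence in $Y$, because $W_k\|f(\cdot,\omega_k)\|_1\le\|f\|_Y$. The fibres of functions in $X_A$ and $Y_A$ lie in $N_+\cap L^1=H^1$, which is closed in $L^1$; hence $X_A,Y_A$ are closed. Both contain $1\otimes e_1\ne0$. Finally $\log w(\cdot,\omega)$ is constant in $t$, so Lemma 5 applies.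

Now suppose that $(X_A,Y_A)$ is a partial retraction of $(X,Y)$ with constant $C\ge1$. Since $W_k\ge1$, $Y\subset X$ and $X+Y=X$. Let $\alpha_k=2^{-k^2}$ and $a=\sum_k\alpha_k\,1\otimes e_k$. By (7) the series converges absolutely in $X$, and $a\in X_A$. Let $P=P_a$, and for $g\in L^1(\mathbb T)$ let
$$P_{jk}g:=\big(P(g\otimes e_k)\big)(\cdot,\omega_j)\in H^1 .$$
By (7), boundedness on $X$ gives $\|P_{jk}g\|_1\le C\|g\|_1$, and boundedness on $Y$ gives $W_j\|P_{jk}g\|_1\le CW_k\|g\|_1$. So
$$\|P_{jk}\|_{L^1\to L^1}\le C\min(1,W_k/W_j).\tag{8}$$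

**Step 2: $P_{jj}1$ is close to $1$.** This step uses the weight to remove the off-diagonal part. As $P$ is continuous on $X$, $a=Pa=\sum_k\alpha_kP(1\otimes e_k)$ in $X$. On the fibre $\omega_j$ this says $\alpha_j=\sum_k\alpha_kP_{jk}1$ in $L^1$. Using (8) with the bound $1$ for $k>j$ and $W_k/W_j$ for $k<j$, and $\alpha_kW_k=2^{k^2}$,
$$\eta_j:=\|P_{jj}1-1\|_1\le C\Big(\sum_{k>j}\frac{\alpha_k}{\alpha_j}+\sum_{k<j}\frac{\alpha_kW_k}{\alpha_jW_j}\Big)=C\Big(\sum_{k>j}2^{-(k^2-j^2)}+\sum_{k<j}2^{-(j^2-k^2)}\Big).$$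
Since $|k^2-j^2|=(k+j)|k-j|\ge(j+1)|k-j|$, each sum is at most $\sum_{i\ge1}2^{-(j+1)i}\le2\cdot2^{-(j+1)}=2^{-j}$. So $\eta_j\le2C\,2^{-j}$. Fix $j_0$ with $\eta_j\le\frac1{20}$ for $j\ge j_0$.

**Step 3: the diagonal part of $P$ is bounded.** This step extracts the operators $P_{jj}$ from $P$ by averaging over signs. Let $F$ be finite and lie in a row. For signs $\varepsilon=(\varepsilon_k)_{k\in F}$ let $G_\varepsilon=P\big(\sum_{k\in F}\varepsilon_k\chi_{T_1}\otimes e_k\big)$. On $T_1$ the $E_1$ norm of the argument is $1$, so its $X$-norm is $\frac12$ and $\|G_\varepsilon\|_X\le C/2$. Let $\mathbb E_\varepsilon$ be the average over all choices of signs. For $j\in F$,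
$$\mathbb E_\varepsilon[\varepsilon_jG_\varepsilon(\cdot,\omega_j)]=\sum_{k\in F}\mathbb E_\varepsilon[\varepsilon_j\varepsilon_k]\,P_{jk}\chi_{T_1}=P_{jj}\chi_{T_1}.$$
Let $H$ have fibre $P_{jj}\chi_{T_1}$ over $\omega_j$ for $j\in F$, and $0$ over the other points. Then $|H|\le\mathbb E_\varepsilon|G_\varepsilon|$, so $\|H\|_X\le\mathbb E_\varepsilon\|G_\varepsilon\|_X\le C/2$. On $T_2$ the norm is $E_2$, which on a row is the $\ell^1$ norm. Hence
$$\sum_{j\in F}\int_{T_2}|P_{jj}\chi_{T_1}|\,dm\le\frac C2\qquad(F\text{ in a row}).\tag{9}$$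
Exchange the roles of $T_1,E_1$, rows and $T_2,E_2$, columns. The function $\sum_{k\in F}\varepsilon_k\chi_{T_2}\otimes e_k$ with $F$ in a column has norm $\frac12$, and on a column $E_1$ is the $\ell^1$ norm, so
$$\sum_{j\in F}\int_{T_1}|P_{jj}\chi_{T_2}|\,dm\le\frac C2\qquad(F\text{ in a column}).\tag{10}$$

**Step 4: analyticity forces leakage.** This step shows that for $j\ge j_0$ the two integrals in (9) and (10) cannot both be small. Let $\varphi=P_{jj}\chi_{T_1}$ and $\varphi'=P_{jj}\chi_{T_2}$. Both are in $H^1$, and $\varphi+\varphi'=P_{jj}1$. By (2) with $\psi=z$, $\int z\varphi\,dm=0$. On $T_1$ write $\varphi=1+(P_{jj}1-1)-\varphi'$: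
$$0=\int_{T_1}z\big(1+(P_{jj}1-1)-\varphi'\big)\,dm+\int_{T_2}z\varphi\,dm .$$
Since $\big|\int_{T_1}z\,dm\big|=\big|\frac1{2\pi}\int_0^\pi e^{it}\,dt\big|=\frac1\pi$, we get for $j\ge j_0$
$$\int_{T_2}|P_{jj}\chi_{T_1}|\,dm+\int_{T_1}|P_{jj}\chi_{T_2}|\,dm\ge\frac1\pi-\eta_j\ge\frac1\pi-\frac1{20}\ge\frac14 .$$
So each $\omega_j$ with $j\ge j_0$ lies in
$$K_1=\Big\{\omega_j:\int_{T_2}|P_{jj}\chi_{T_1}|\,dm\ge\tfrac18\Big\}\quad\text{or in}\quad K_2=\Big\{\omega_j:\int_{T_1}|P_{jj}\chi_{T_2}|\,dm\ge\tfrac18\Big\}.$$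

**Step 5: count.** This step derives the contradiction. By (9), a row contains at most $4C$ points of $K_1$; by (10), a column contains at most $4C$ points of $K_2$. Choose $N>8C$ and sets $R,S\subset\mathbb N$ with $|R|=|S|=N$ such that $R\times S$ avoids the finite set $\{\omega_j:j<j_0\}$. Every point of $R\times S$ lies in $K_1\cup K_2$, and there are $N$ rows and $N$ columns, so
$$N^2=|R\times S|\le4CN+4CN=8CN<N^2 ,$$
a contradiction. Theorem 1 is proved. $\blacksquare$

**Remark.** With $K(\tau,f;X,Y)=\inf\{\|g\|_X+\tau\|h\|_Y:f=g+h\}$, call $(X_A,Y_A)$ K-closed in $(X,Y)$ if $K(\tau,f;X_A,Y_A)\le c\,K(\tau,f;X,Y)$ for all $\tau>0$ and $f\in X_A+Y_A$. A partial retraction is K-closed: apply $P_f$ to $f=g+h$. In the example above $(X_A,Y_A)$ is K-closed with $c=2$, although it is not a partial retraction. Indeed, if $f=g+h$ with $g\in X$, $h\in Y$, then $|f|\chi_{\{\tau w>1\}}\le|g|+\tau w|h|$ and $\tau w|f|\chi_{\{\tau w\le1\}}\le|g|+\tau w|h|$. So the $X$-norm of the first piece and $\tau$ times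 the $Y$-norm of the second piece are each at most $\|g\|_X+\tau\|h\|_Y$. As $w$ depends only on $\omega$, the splitting $f=f\chi_{\{\tau w>1\}}+f\chi_{\{\tau w\le1\}}$ keeps or deletes whole fibres and stays analytic.

## 7. Annuli around $z=1$ in place of fibres

We now prove Theorem 2, first for $\Omega$ a point of mass $1$. Fix $1\le p<q\le\infty$ and $1/p+1/p'=1$. From here on $c$ denotes positive constants depending only on $p$, possibly different at each occurrence.

There are no fibres now. We replace the fibre $\omega_k$ by a set $A_k\subset\mathbb T$ of points whose distance to $1$ is comparable, on a rough scale, to a very rapidly decreasing sequence $s_k$. The function $1\otimes e_k$ becomes an analytic bump $b_k$ living essentially on $A_k$. The half circles become the upper and lower parts of $A_k$. The weight becomes $d^{-1/2}$ with $d=|1-z|$, which grows as $k$ grows.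

One more replacement is needed. The relation $\int z\,\varphi\,dm=0$ of Section 6 is useless here. If $P$ is bounded on $X$ and $\varphi$ is the image of the upper half of $b_k$, then the contribution of $A_k$ to the integral is bounded by a constant times the size of $A_k$, which tends to $0$ (see (13) below), while on the rest of the circle we control only $\|\varphi\|_{L^1}$. So the identity says nothing about $A_k$. We test instead against a function $\psi_k$ with $\psi_k(0)=0$ that is itself concentrated at the scale $s_k$ and has size about $1/s_k$ there.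

**Construction.** Let $d(z)=|1-z|$ and $s_k=2^{-k^2}$ $(k\ge1)$; let $\delta_1=2$ and $\delta_k=\sqrt{s_{k-1}s_k}$ $(k\ge2)$; let
$$A_k=\{z\in\mathbb T:\delta_{k+1}<d\le\delta_k\},\qquad A_k^\pm=A_k\cap\{\pm\operatorname{Im}z>0\}.$$
The sets $A_k$ partition $\mathbb T\setminus\{1\}$. For instance $s_1=\frac12$, $s_2=\frac1{16}$, $\delta_2=2^{-5/2}$, $\delta_3=2^{-13/2}$. In general $\delta_{k+1}<s_k\le\delta_k$, with
$$\frac{\delta_{k+1}}{s_k}=\Big(\frac{s_{k+1}}{s_k}\Big)^{1/2}=2^{-k-1/2}\ (k\ge1),\qquad\frac{s_k}{\delta_k}=\Big(\frac{s_k}{s_{k-1}}\Big)^{1/2}=2^{-k+1/2}\ (k\ge2),\tag{11}$$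
and hence $\delta_{l+1}/\delta_l=2^{-2l}$ for $l\ge2$. Identify $k\in\mathbb N$ with $(r,s)\in\mathbb N^2$ by a fixed bijection and redefine
$$\|c\|_{E_1}=\Big(\sum_r\big(\sum_s|c_{rs}|^q\big)^{p/q}\Big)^{1/p},\qquad\|c\|_{E_2}=\Big(\sum_s\big(\sum_r|c_{rs}|^q\big)^{p/q}\Big)^{1/p},$$
with suprema inside if $q=\infty$. On a row, $E_1$ is the $\ell^q$ norm and $E_2$ is the $\ell^p$ norm; on a column, it is the other way round. Both norms lie between $\|c\|_{\ell^\infty}$ and $\|c\|_{\ell^p}$. With
$$N_k^\pm(f)=\Big(\int_{A_k^\pm}|f|^p\,\frac{dm}d\Big)^{1/p},\qquad N_k(f)=\Big(\int_{A_k}|f|^p\,\frac{dm}d\Big)^{1/p},$$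
put
$$\|f\|_X^p=\|(N_k^+(f))_k\|_{E_1}^p+\|(N_k^-(f))_k\|_{E_2}^p,\qquad w=d^{-1/2},\qquad Y=X(w).$$
Since $E_1,E_2$ dominate each coordinate and are dominated by $\ell^p$,
$$N_k(f)\le\|f\|_X,\qquad\|f\|_X\le\Big(\int_{\mathbb T}|f|^p\,\frac{dm}d\Big)^{1/p}.\tag{12}$$

**Step 1: the hypotheses.** We check (H1)–(H3), convexity, concavity and $\mathrm{BMO}$-regularity. The norm of $X$ is an iterated mixed norm: $L^p(dm/d)$ on each $A_k^\pm$, then $\ell^q$, then $\ell^p$, then $\ell^p$ over the two signs. So it is a norm, and by (3) it is $p$-convex and $q$-concave with constant $1$; the same holds for $Y$, since $f\mapsto fw$ is an isometry of $Y$ onto $X$ that preserves moduli. The Fatou property follows from monotone convergence at each level, and gives completeness.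

With $z=e^{it}$, $|t|\le\pi$, we have $d=2|\sin(t/2)|$, so
$$\tfrac2\pi|t|\le d\le|t| .$$
In particular $m(d\le\delta)\le\delta/2$. By Hölder's inequality, as $d\le\delta_k$ on $A_k$,
$$\int_{A_k}|f|\,dm=\int_{A_k}\frac{|f|}{d^{1/p}}\,d^{1/p}\,dm\le\delta_k^{1/p}m(A_k)^{1/p'}N_k(f)\le\delta_kN_k(f).\tag{13}$$
Since $\sum_k\delta_k<\infty$, summing and using (12) gives
$$\|f\|_{L^1}\le c\|f\|_X .\tag{14}$$
Also $w\ge2^{-1/2}$, so $\|f\|_X\le\sqrt2\,\|f\|_Y$. Hence $Y\subset X\subset L^1$ continuously and $X+Y=X$. Therefore $X_A=X\cap H^1$ and $Y_A=Y\cap H^1$, and these are closed. By (12), $1-z\in X_A$ because $\int d^{p-1}\,dm<\infty$, and $(1-z)^2\in Y_A$ because $\int d^{3p/2-1}\,dm<\infty$. Moreover $d\in X$, $d^{3/2}=d\,w^{-1}\in Y$, $1\in X'$ by (14), and $w\in Y'$ by (1). So (H2) and (H3) hold. Finally $\log w=-\frac12\log|1-z|$ is in $\mathrm{BMO}$: $\log|1-z|$ is the real part of $\log(1-z)$, whose imaginary part is bounded. By Lemma 5, $(X,Y)$ is $\mathrm{BMO}$-regular.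

**Step 2: bumps and test functions.** We define $b_k$ and $\psi_k$ and collect the estimates (i)–(v). Let
$$b_k=\frac{s_k(1-z)}{(1-z+s_k)^2},\qquad\psi_k=\frac{z\,s_k}{(1-z+s_k)^2},\qquad\beta_k=\min\Big(\frac d{s_k},\frac{s_k}d\Big).$$
The only pole is at $1+s_k$, so both functions are analytic near the closed disc, and $\psi_k(0)=0$. As $\operatorname{Re}(1-z)\ge0$, we have $|1-z+s_k|^2\ge d^2+s_k^2$, so $|1-z+s_k|\ge\max(d,s_k)$ and on $\mathbb T$
$$|b_k|\le\beta_k,\qquad|\psi_k|\le\frac{\beta_k}d.\tag{15}$$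
The bump is really there: for $\frac12s_k\le d\le s_k$, which is inside $A_k$ by (11), $|b_k|\ge s_kd/(d+s_k)^2\ge\frac29$.

All integrals below reduce to one computation. For $\theta>0$ and $\delta>0$, with $c_\theta=\frac1{2\theta}\big(\frac\pi2\big)^\theta$,
$$\int_{\{d\le\delta\}}d^{\theta}\,\frac{dm}d\le c_\theta\,\delta^\theta,\qquad\int_{\{d>\delta\}}d^{-\theta}\,\frac{dm}d\le c_\theta\,\delta^{-\theta}.\tag{16}$$
Indeed $\frac1d\le\frac\pi{2|t|}$ and $dm=\frac{dt}{2\pi}$. In the first integral $d^\theta\le|t|^\theta$ and $|t|\le\pi\delta/2$, so it is at most $\frac12\int_0^{\pi\delta/2}t^{\theta-1}\,dt$. In the second $d^{-\theta}\le(\pi/2)^\theta|t|^{-\theta}$ and $|t|>\delta$, so it is at most $\frac12(\pi/2)^\theta\int_\delta^\infty t^{-\theta-1}\,dt$.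

(i) $\|b_k\|_X\le c$. By (12), (15) and (16) with $\theta=p$, splitting at $d=s_k$, $\|b_k\|_X^p\le s_k^{-p}c_ps_k^p+s_k^pc_ps_k^{-p}=2c_p$.

(ii) $\|b_k\|_Y\le c\,s_k^{-1/2}$. Here $\|b_k\|_Y^p\le\int\beta_k^pd^{-p/2}\frac{dm}d\le s_k^{-p}c_{p/2}s_k^{p/2}+s_k^pc_{3p/2}s_k^{-3p/2}\le c\,s_k^{-p/2}$.

(iii) $\|b_k\chi_{\mathbb T\setminus A_k}\|_X\le c2^{-k}$ and $\int_{\mathbb T\setminus A_k}\beta_k^2\frac{dm}d\le c2^{-2k}$. Off $A_k$ either $d\le\delta_{k+1}$, where $\beta_k\le d/s_k$, or $d>\delta_k$, where $\beta_k\le s_k/d$; the second set is empty for $k=1$. By (16) the $X$-norm is at most $c\big(\delta_{k+1}/s_k+s_k/\delta_k\big)$, without the second term if $k=1$. Now use (11). The second bound is the same with exponent $2$.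

(iv) For measurable $B\subset A_l$, (15) and Hölder's inequality with respect to $dm/d$ give
$$\int_B|g\psi_k|\,dm\le\Big(\int_B|g|^p\,\frac{dm}d\Big)^{1/p}q_{l,k},\qquad q_{l,k}=\Big(\int_{A_l}\beta_k^{p'}\,\frac{dm}d\Big)^{1/p'},$$
with $q_{l,k}=\sup_{A_l}\beta_k$ if $p=1$. Moreover
$$q_{k,k}\le c,\qquad\sum_{l\ne k}q_{l,k}\le c2^{-k}.\tag{17}$$
The first bound is (16) with $\theta=p'$, as in (i) (and $\beta_k\le1$ if $p=1$). For $l>k$, $d\le\delta_l$ on $A_l$ and $\beta_k\le d/s_k$, so $q_{l,k}\le c\delta_l/s_k$. For $l<k$, $d>\delta_{l+1}$ on $A_l$ and $\beta_k\le s_k/d$, so $q_{l,k}\le cs_k/\delta_{l+1}$. The sequence $(\delta_l)_{l\ge2}$ decreases with ratios at most $2^{-4}$, so $\sum_{l>k}\delta_l/s_k\le c\,\delta_{k+1}/s_k\le c2^{-k}$ and, for $k\ge2$, $\sum_{l<k}s_k/\delta_{l+1}\le c\,s_k/\delta_k\le c2^{-k}$.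

(v) $\big|\int_{\{\operatorname{Im}z>0\}}b_k\psi_k\,dm\big|\ge\frac1{60}$. Write $dm=\frac{dz}{2\pi iz}$; the factor $z$ in $\psi_k$ cancels. With $x=1-z$ the upper half circle from $1$ to $-1$ becomes a path from $0$ to $2$ in $\operatorname{Re}x\ge0$, where the integrand has no poles. By path independence we may integrate over the segment $[0,2]$:
$$\Big|\int_{\{\operatorname{Im}z>0\}}b_k\psi_k\,dm\Big|=\Big|\frac1{2\pi i}\int_0^2\frac{s_k^2x\,dx}{(x+s_k)^4}\Big|=\frac1{2\pi}\int_0^{2/s_k}\frac{u\,du}{(1+u)^4}\ge\frac1{2\pi}\int_0^2\frac{u\,du}{(1+u)^4}.$$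
The last integral is $\big[-\frac12(1+u)^{-2}+\frac13(1+u)^{-3}\big]_0^2=\frac16-\frac1{18}+\frac1{81}=\frac{10}{81}$, and $\frac1{2\pi}\cdot\frac{10}{81}\ge\frac1{60}$.

## 8. Proof of Theorem 2 on the circle

Suppose that $(X_A,Y_A)$ is a partial retraction of $(X,Y)$ with constant $C\ge1$. Let $\alpha_k=s_k^{1/8}$ and $a=\sum_k\alpha_kb_k$. By (i) the series converges absolutely in $X$, and $a\in X_A$. Let $P=P_a$. The amplitudes follow the pattern of Section 6: $\alpha_k$ decreases rapidly, while $\alpha_k$ times the weight at distance $s_k$ is $s_k^{-3/8}$, which increases rapidly.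

**Step 1: $N_k(Pb_k-b_k)\le cC2^{-k/4}$.** This step uses the weight to isolate the index $k$. From $Pa=a$ and the continuity of $P$ on $X$,
$$\alpha_k(Pb_k-b_k)=\sum_{l\ne k}\alpha_l(b_l-Pb_l)\quad\text{in }X ,$$
and $N_k\le\|\cdot\|_X$, so $N_k$ may be applied term by term. For $l>k$, by (i), $N_k(b_l-Pb_l)\le(1+C)\|b_l\|_X\le cC$. For $l<k$ we use $Y$: on $A_k$ we have $w\ge\delta_k^{-1/2}$, so $N_k(f)\le\delta_k^{1/2}N_k(fw)\le\delta_k^{1/2}\|f\|_Y$, and by (ii)
$$N_k(b_l-Pb_l)\le\delta_k^{1/2}\|b_l-Pb_l\|_Y\le cC\,\delta_k^{1/2}s_l^{-1/2}.$$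
As $\delta_k^{1/2}=(s_{k-1}s_k)^{1/4}$ for $k\ge2$,
$$N_k(Pb_k-b_k)\le cC\Big[\sum_{l>k}\Big(\frac{s_l}{s_k}\Big)^{1/8}+s_k^{-1/8}(s_{k-1}s_k)^{1/4}\sum_{l<k}s_l^{-3/8}\Big],$$
without the second term for $k=1$. In the first sum put $l=k+i$; then $l^2-k^2=i(2k+i)\ge i(2k+1)$, so the sum is at most $\sum_{i\ge1}2^{-i(2k+1)/8}\le c2^{-k/4}$. In the second, $(k-1)^2-(k-1-i)^2\ge i$ gives $\sum_{l<k}s_l^{-3/8}\le s_{k-1}^{-3/8}\sum_{i\ge0}2^{-3i/8}\le cs_{k-1}^{-3/8}$. So the second term is at most
$$c\,s_k^{1/8}s_{k-1}^{1/4-3/8}=c\,(s_k/s_{k-1})^{1/8}=c\,2^{-(2k-1)/8}\le c2^{-k/4}.$$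

**Step 2: analyticity forces leakage.** This step shows that for large $k$, $P$ must move a fixed amount of the bump from $A_k^+$ to $A_k^-$ or back. Let $b_k^\pm=b_k\chi_{A_k^\pm}$. Up to a null set $b_k^++b_k^-=b_k-b_k\chi_{\mathbb T\setminus A_k}$, so by Step 1 and (iii)
$$N_k(Pb_k^++Pb_k^--b_k)\le N_k(Pb_k-b_k)+C\|b_k\chi_{\mathbb T\setminus A_k}\|_X\le cC2^{-k/4}.\tag{18}$$
Since $Pb_k^+\in X_A\subset H^1$, (2) gives $\int Pb_k^+\psi_k\,dm=0$. Split this integral into three parts. Off $A_k$, by (iv), (12) and (17), the absolute value is at most $\sum_{l\ne k}q_{l,k}N_l(Pb_k^+)\le c2^{-k}\|Pb_k^+\|_X\le cC2^{-k}$, since $\|b_k^+\|_X\le\|b_k\|_X\le c$. On $A_k^-$ it is at most $cN_k^-(Pb_k^+)$. On $A_k^+$ write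
$$Pb_k^+=b_k-Pb_k^-+\big(Pb_k^++Pb_k^--b_k\big).$$
The last two terms contribute at most $cN_k^+(Pb_k^-)$ and, by (18), $cC2^{-k/4}$. For the first term, (v), (15) and (iii) give
$$\Big|\int_{A_k^+}b_k\psi_k\,dm\Big|\ge\frac1{60}-\int_{\mathbb T\setminus A_k}\beta_k^2\,\frac{dm}d\ge\frac1{60}-c2^{-2k}.$$
Altogether, with some $c_1=c_1(p)$,
$$\frac1{60}\le c_1\big(N_k^-(Pb_k^+)+N_k^+(Pb_k^-)\big)+c_1C2^{-k/4}.$$
Choose $k_0=k_0(C,p)$ with $c_1C2^{-k/4}\le\frac1{120}$ for $k\ge k_0$, and let $c_0=\frac1{240c_1}$. Then every $k\ge k_0$ lies in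
$$K_1=\{k:N_k^-(Pb_k^+)\ge c_0\}\quad\text{or in}\quad K_2=\{k:N_k^+(Pb_k^-)\ge c_0\}.$$

**Step 3: rows meet $K_1$, and columns meet $K_2$, in boundedly many points.** This step is sign averaging, and it is here that $p<q$ is used. Let $F\subset K_1$ be finite, in a row, $|F|=n$. For signs $\varepsilon$ let $f_\varepsilon=\sum_{k\in F}\varepsilon_kb_k^+$. The terms have disjoint supports $A_k^+$, on a row $E_1$ is the $\ell^q$ norm, and $N_k^+(b_k)\le\|b_k\|_X\le c$. So
$$\|f_\varepsilon\|_X=\|(N_k^+(b_k))_{k\in F}\|_{E_1}\le cn^{1/q}$$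
(read $n^{1/q}=1$ if $q=\infty$). Let $H=\sum_{k\in F}\chi_{A_k^-}Pb_k^+$. On $A_k^-$ with $k\in F$ we have $\mathbb E_\varepsilon[\varepsilon_kPf_\varepsilon]=\sum_{l\in F}\mathbb E_\varepsilon[\varepsilon_k\varepsilon_l]\,Pb_l^+=Pb_k^+=H$. Hence $|H|\le\mathbb E_\varepsilon|Pf_\varepsilon|$ and $\|H\|_X\le\mathbb E_\varepsilon\|Pf_\varepsilon\|_X\le cCn^{1/q}$. On the other hand $H$ lives on the sets $A_k^-$, where the norm is $E_2$, and on a row $E_2$ is the $\ell^p$ norm; since $N_k^-(Pb_k^+)\ge c_0$ for $k\in F$, $\|H\|_X\ge c_0n^{1/p}$. So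
$$n^{1/p-1/q}\le cC/c_0 .$$
As $p<q$, this bounds $n$ by some $N_0=N_0(C,p,q)$. For $F\subset K_2$ in a column, use $f_\varepsilon=\sum_{k\in F}\varepsilon_kb_k^-$ and $H=\sum_{k\in F}\chi_{A_k^+}Pb_k^-$. On a column $E_2$ is $\ell^q$ and $E_1$ is $\ell^p$, so the same two estimates give $|F|\le N_0$.

**Step 4: count.** This step ends the proof for a point. Take an $N\times N$ subgrid of $\mathbb N^2$ with $N>2N_0$ that avoids the finitely many $k<k_0$. All its points lie in $K_1\cup K_2$, so $N^2\le N_0N+N_0N=2N_0N<N^2$, a contradiction. Theorem 2 is proved for $\Omega$ a point of mass $1$. $\blacksquare$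

## 9. Averaging over $\Omega$: Theorem 2 for every measure space

Let $\mu(\Omega)>0$. With $X$, $w$ from Section 7 let
$$X_\Omega=\Big\{f:\|f\|_{X_\Omega}=\Big(\int_\Omega\|f(\cdot,\omega)\|_X^p\,d\mu(\omega)\Big)^{1/p}<\infty\Big\},\qquad Y_\Omega=X_\Omega(w).$$

**Step 1: the hypotheses.** We check them for $(X_\Omega,Y_\Omega)$. One more $L^p$ level has been added to the mixed norm, so by (3), used with $V=L^p(\mu)$, $p$-convexity and $q$-concavity with constant $1$ persist; the Fatou property follows again from monotone convergence, and gives completeness. As $\mu$ is $\sigma$-finite there are $h>0$ in $L^p(\mu)$ and $h'>0$ in $L^{p'}(\mu)$. Then $dh\in X_\Omega$. By (14), $\int|f|h'\,d(m\times\mu)\le c\int_\Omega\|f(\cdot,\omega)\|_Xh'(\omega)\,d\mu\le c\|f\|_{X_\Omega}\|h'\|_{p'}$, so $h'\in X_\Omega'$. Also $w^{-1}dh\in Y_\Omega$ and $wh'\in Y_\Omega'$ by (1). If $f_n\to f$ in $X_\Omega$ (or $Y_\Omega$), a subsequence converges in $X$ (or $Y$), hence in $L^1(\mathbb T)$, on almost every fibre;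 the fibres of functions in the analytic parts are in $H^1$, so $(X_\Omega)_A$ and $(Y_\Omega)_A$ are closed. They contain $(1-z)h$ and $(1-z)^2h$, respectively. Finally $\log w\in\mathrm{BMO}$ does not depend on $\omega$, so Lemma 5 gives $\mathrm{BMO}$-regularity.

**Step 2: descend to the circle.** We show that a partial retraction over $\Omega$ would give one over a point. Suppose $((X_\Omega)_A,(Y_\Omega)_A)$ is a partial retraction of $(X_\Omega,Y_\Omega)$ with constant $C$. Choose $\Omega_0$ with $0<\mu(\Omega_0)<\infty$. For $a\in X_A+Y_A=X_A$, the function $a\otimes\chi_{\Omega_0}$ (equal to $a(z)\chi_{\Omega_0}(\omega)$) lies in $(X_\Omega)_A$. Let $\tilde P$ be the operator for it, and for $f\in X$ set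
$$Qf=\mu(\Omega_0)^{-1}\int_{\Omega_0}\tilde P(f\otimes\chi_{\Omega_0})(\cdot,\omega)\,d\mu(\omega).$$
By Minkowski's integral inequality at each level of the mixed norm, and then Hölder's inequality on $\Omega_0$,
$$\|Qf\|_X\le\mu(\Omega_0)^{-1}\int_{\Omega_0}\|\tilde P(f\otimes\chi_{\Omega_0})(\cdot,\omega)\|_X\,d\mu\le\mu(\Omega_0)^{-1/p}\|\tilde P(f\otimes\chi_{\Omega_0})\|_{X_\Omega}\le C\|f\|_X ,$$
because $\|f\otimes\chi_{\Omega_0}\|_{X_\Omega}=\mu(\Omega_0)^{1/p}\|f\|_X$. As $w$ does not depend on $\omega$, the same bound holds on $Y$. The fibres of $\tilde P(f\otimes\chi_{\Omega_0})$ are in $H^1$ for a.e. $\omega$, and their $L^1$ norms are integrable over $\Omega_0$ by (14). By Fubini's theorem $\int z^n\,Qf\,dm=0$ for $n\ge1$, so $Qf\in H^1$. Hence $Q$ maps $X$ to $X_A$ and $Y$ to $Y_A$. Finally $Qa=a$, because $\tilde P(a\otimes\chi_{\Omega_0})=a\otimes\chi_{\Omega_0}$. So $(X_A,Y_A)$ would be a partial retraction of $(X,Y)$ with constant $C$, which Section 8 excludes. Theorem 2 is proved. $\blacksquare$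

## 10. The case $p=q$: representation as weighted $L^p$ and Theorem 3

In Step 3 of Section 8 the gain $n^{1/p-1/q}$ vanishes when $p=q$. Theorem 3 says that the obstruction is then really gone: such lattices are weighted $L^p$ spaces, and Kisliakov's theorem applies. What has to be proved is that they are weighted $L^p$ spaces, and that the logarithms of the weights are integrable. We take the point $\Omega$ to have mass $1$; another mass multiplies the $L^p$ norms by a constant, which the weights absorb.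

**Step 1: $X=L^p(w_0)$ isometrically.** We construct the weight. Let $X$ be $p$-convex and $p$-concave with constants $1$, $1\le p<\infty$. For disjointly supported $f,g$ we have $(|f|^p+|g|^p)^{1/p}=|f+g|$, so the two inequalities combine to
$$\|f+g\|_X^p=\|f\|_X^p+\|g\|_X^p .$$
Take $0<h\in X$ (full support) and put $\nu(B)=\|\chi_Bh\|_X^p$. This is finite and finitely additive; by the Fatou property $\nu(B_n)\to\nu(B)$ for $B_n\uparrow B$, so it is countably additive. It has the same null sets as $m$. By the Radon–Nikodym theorem $d\nu=\rho\,dm$ with $\rho>0$ a.e. For simple $u\ge0$, additivity on disjoint sets gives $\|uh\|_X^p=\int u^p\rho\,dm$. Let $u\ge0$ be measurable and let $u_n\uparrow u$ be simple. If $\int u^p\rho\,dm<\infty$, the norms $\|u_nh\|_X$ are bounded, so $uh\in X$ and $\|uh\|_X^p=\int u^p\rho\,dm$ by the Fatou property. If $uh\in X$, then $\int u_n^p\rho\,dm=\|u_nh\|_X^p\le\|uh\|_X^p$, so $\int u^p\rho\,dm<\infty$. With $u=|f|/h$ this says $X=L^p(w_0)$ isometrically, where $w_0=\rho^{1/p}/h$.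

**Step 2: $\log w_0\in L^1$.** This is where we use that $X_A$ is closed and nonzero. Let $0\ne f\in X_A$. Then $\log|f|\in L^1$, in particular $f\ne0$ a.e., and $\rho_1:=|f|^pw_0^p\in L^1$. So $\log^+\rho_1\in L^1$, and it suffices to exclude $\int\log\rho_1\,dm=-\infty$. Suppose this holds. Szegő's theorem states that
$$\inf_{Q(0)=0}\int|1-Q|^p\rho_1\,dm=\exp\int\log\rho_1\,dm ,$$
the infimum being over analytic polynomials $Q$; here it equals $0$. Let $\mathcal M$ be the closure of the analytic polynomials in $L^p(\rho_1\,dm)$. Since $|1-Q|=|\bar z-\bar zQ|$ on $\mathbb T$ and $\bar zQ$ is an analytic polynomial when $Q(0)=0$, we get $\bar z\in\mathcal M$. Hence $\bar zz^n\in\mathcal M$ for all $n\ge0$; multiplication by $\bar z$ is an isometry, so $\bar z\mathcal M\subset\mathcal M$, and inductively $\bar z^n\in\mathcal M$ for all $n$. So $\mathcal M$ contains all trigonometric polynomials, which are dense in $L^p(\rho_1\,dm)$, and $\mathcal M=L^p(\rho_1\,dm)$. The map $g\mapsto fg$ is an isometry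 of $L^p(\rho_1\,dm)$ onto $L^p(w_0)=X$. It follows that the functions $fQ$ with $Q$ an analytic polynomial are dense in $X$. They lie in $X_A$, which is closed, so $X_A=X$. But with $h$ from Step 1, $h\chi_{T_1}$ is a nonzero element of $X$ that vanishes on a half circle, so it is not in $N_+$. This contradiction shows $\log\rho_1\in L^1$. Hence $\log w_0=\frac1p\log\rho_1-\log|f|\in L^1$.

**Step 3: apply Kisliakov's theorem.** We conclude. Steps 1 and 2 with $p=p_0$ for $X$, and with $p=p_1$ for $Y$, give $X=L^{p_0}(w_0)$ and $Y=L^{p_1}(w_1)$ isometrically, with $\log w_0,\log w_1\in L^1(\mathbb T)$. The hypothesis that $(X,Y)$ is $\mathrm{BMO}$-regular is condition (b) of Kisliakov's theorem. Condition (a) says that $(X_A,Y_A)=(H^{p_0}(w_0),H^{p_1}(w_1))$ is a partial retraction of $(X,Y)$. $\blacksquare$
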